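\title{Representations of free groups on subquotients of $L^p$-spaces}

\begin{abstract}
For a locally compact group $G$, the isometric representations of $G$ on $L^p$-spaces and those on quotients of subspaces of $L^p$-spaces define two universal norms on $L^1(G)$. We show that these norms differ when $p\in(1,\frac43]\cup[4,\infty)$ and $G$ is a discrete group with a non-abelian free subgroup, and that they are inequivalent when $G$ contains $\bigoplus_{\mathbb N}F_2$. This gives a negative answer to a question of Gardella and Thiel. The example is a norm on the functions on a regular tree that is invariant under all automorphisms, although its realization in a subquotient of an $L^p$-space uses a chosen end of the tree. A mass-transport bound shows that no $L^p$-space can carry the same geometry equivariantly.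
\end{abstract}

\section{Introduction}

\subsection*{The universal norms}
Let $G$ be a locally compact group and let $p\in[1,\infty)$. Scalars are complex. A \emph{representation} of $G$ on a Banach space $E$ is a homomorphism $\rho$ from $G$ to the group $\operatorname{Isom}(E)$ of surjective linear isometries of $E$ that is continuous for the strong operator topology. Its \emph{integrated form} is the contractive algebra homomorphism
\[
\pi_\rho\colon L^1(G)\to\mathcal B(E),\qquad \pi_\rho(f)\xi=\int_G f(s)\rho(s)\xi\,ds .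
\]
For discrete $G$ continuity is automatic and $\pi_\rho(f)=\sum_{g\in G}f(g)\rho(g)$. For a class $\mathcal E$ of Banach spaces put
\[
\|f\|_{\mathcal E}=\sup\{\|\pi_\rho(f)\|:\ \rho\text{ a representation of }G\text{ on some }E\in\mathcal E\}.
\]
One restricts the cardinality of $E$ to make this a supremum over a set; we assume the restriction large enough not to affect any supremum. The number $\|f\|_{\mathcal E}\le\|f\|_1$ is the largest size that $f$ can have as an operator on a space of the class. We consider four classes, each up to isometric isomorphism: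
\begin{itemize}
\item $\mathcal L^p$, the spaces $L^p(X,\mu)$;
\item $\mathcal{SL}^p$, the closed subspaces of spaces in $\mathcal L^p$;
\item $\mathcal{QL}^p$, the quotients of spaces in $\mathcal L^p$ by closed subspaces;
\item $\mathcal{QSL}^p$, the quotients of spaces in $\mathcal{SL}^p$ by closed subspaces.
\end{itemize}
The completions of $L^1(G)$ in the four norms (after dividing by the kernel, if there is one) are denoted by $F^p(G)$, $F^p_{\mathrm S}(G)$, $F^p_{\mathrm Q}(G)$ and $F^p_{\mathrm{QS}}(G)$. A larger class gives a larger norm, so the identity of $L^1(G)$ extends to contractive homomorphisms from $F^p_{\mathrm S}(G)$, $F^p_{\mathrm Q}(G)$ and $F^p_{\mathrm{QS}}(G)$ to $F^p(G)$, the \emph{canonical maps}. They have dense range. Hence a canonical map is an isometric isomorphism exactly when the two norms on $L^1(G)$ agree, and a topological isomorphism exactly when they are equivalent.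

Two cases are immediate. For $p=2$ all four classes consist of the Hilbert spaces, so the four norms agree. For $p=1$ and discrete $G$, the left regular representation on $\ell^1(G)$ satisfies $\pi_\rho(f)\delta_e=f$, so all four norms equal $\|f\|_1$. In general the following facts are known; our proofs do not use them.
\begin{enumerate}
\item[(F1)] If $p\notin\{4,6,8,\ldots\}$, then $F^p_{\mathrm S}(G)\to F^p(G)$ is an isometric isomorphism.
\item[(F2)] If $p\notin\{\frac43,\frac65,\frac87,\ldots\}$, then $F^p_{\mathrm Q}(G)\to F^p(G)$ is an isometric isomorphism.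
\item[(F3)] The map $F^p_{\mathrm{QS}}(G)\to F^p(G)$ is an isometric isomorphism if $p\in\{1,2\}$, and for every $p$ if $G$ is amenable.
\end{enumerate}

\medskip\noindent\textbf{Question} (Gardella and Thiel \cite{GT})\textbf{.} \emph{Let $G$ be a locally compact group and let $p\in[1,\infty)\setminus\{2n,\frac{2n}{2n-1}:n\ge2\}$, so that $F^p(G)\cong F^p_{\mathrm S}(G)\cong F^p_{\mathrm Q}(G)$ canonically and isometrically. Is the canonical map $F^p_{\mathrm{QS}}(G)\to F^p(G)$ an isometric isomorphism?}

\medskip
One would guess that it is. The class $\mathcal{QSL}^p$ arises from $\mathcal L^p$ by two operations, and for these $p$ neither operation alone changes the norm. Moreover, if a representation $\rho$ on $M/N$, with $N\subseteq M\subseteq L^p(X)$, is induced by a representation $\sigma$ on $L^p(X)$ that leaves $M$ and $N$ invariant, then $\|\pi_\rho(f)\|\le\|\pi_\sigma(f)\|$, and $\rho$ contributes nothing new. The weak point of the guess is that a representation on $M/N$ is not assumed to come from a representation on $M$: the quotient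 may have symmetries that its presentation does not have.

\subsection*{Results}
The answer is no. Below, $F_2$ is the free group on two generators, $\bigoplus_{\mathbb N}F_2$ is the group of sequences in $F_2$ with finitely many nontrivial terms, and ``contains'' means ``has a subgroup isomorphic to''.

\begin{theorem}\label{thm:main}
Let $p\in(1,\frac43]\cup[4,\infty)$ and let $G$ be a discrete group containing a non-abelian free subgroup. Then there is $f\in\ell^1(G)$ with $\|f\|_{\mathcal{QSL}^p}>\|f\|_{\mathcal L^p}$. Hence the canonical map $F^p_{\mathrm{QS}}(G)\to F^p(G)$ is not isometric.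
\end{theorem}

In particular, the Question has a negative answer for $G=F_2$ and every $p\in(1,\frac43)\cup(4,\infty)$ outside $\{2n,\frac{2n}{2n-1}:n\ge2\}$, for instance $p=5$.

\begin{theorem}\label{thm:strong}
Let $G$ be a discrete group.
\begin{enumerate}
\item[(a)] If $p\in(1,\frac43]\cup[4,\infty)$ and $G$ contains $\bigoplus_{\mathbb N}F_2$, then the norms $\|\cdot\|_{\mathcal{QSL}^p}$ and $\|\cdot\|_{\mathcal L^p}$ on $\ell^1(G)$ are not equivalent. Hence $F^p_{\mathrm{QS}}(G)\to F^p(G)$ is not a topological isomorphism.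
\item[(b)] If $G$ contains $F_2$, then the canonical maps $F^4_{\mathrm S}(G)\to F^4(G)$ and $F^{4/3}_{\mathrm Q}(G)\to F^{4/3}(G)$ are not isometric. If $G$ contains $\bigoplus_{\mathbb N}F_2$, they are not topological isomorphisms.
\end{enumerate}
\end{theorem}

Thus $p=4$ cannot be removed from the exceptional set in (F1), nor $p=\frac43$ from the one in (F2). The range $p\in(\frac43,4)\setminus\{2\}$, and the non-amenable groups not covered by Theorem~\ref{thm:main}, are not settled here.

\subsection*{Plan of the proof}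
Section~\ref{sec:mass} proves an inequality for symmetric families of functions in $L^p(X)$ indexed by the vertices of a regular tree. Section~\ref{sec:norm} constructs, for $p\ge4$, a space $E\in\mathcal{QSL}^p$ whose coordinate vectors are permuted by isometries and violate that inequality; the case $p=4$, worked out in Example~\ref{ex:four}, shows the whole mechanism. The next three sections turn this geometric obstruction into an inequality of norms. Section~\ref{sec:models} isolates the structure that has to be copied into $L^p(X)$, Section~\ref{sec:transfer} shows that equality of the norms would copy it for the orbit of one vector, and Section~\ref{sec:pack} packs the three orbits that we need into one. Sections~\ref{sec:main} and~\ref{sec:tensor} prove the two theorems.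

\subsection*{Conventions}
We write $p'=p/(p-1)$. Pairings $\langle x,\eta\rangle$ between a space and its dual are bilinear, and adjoints are Banach space adjoints. Two functions are \emph{disjoint} if their product vanishes almost everywhere. For $1<p<\infty$ we identify $L^p(X)^*$ with $L^{p'}(X)$. For a measure space $Y$ and a Banach space $Z$, $L^p(Y;Z)$ is the space of strongly measurable $g\colon Y\to Z$ with $\int\|g\|^p<\infty$.

\section{Disjointness and a mass bound on the tree}\label{sec:mass}

For $p\neq2$ the norm of $L^p(X)$ sees supports. We need this for $p>2$, where it follows from the equality case of Clarkson's inequality.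

\begin{lemma}\label{lem:clarkson}
Let $p>2$ and $f,g\in L^p(X)$. Then $\|f+g\|^p+\|f-g\|^p\ge2(\|f\|^p+\|g\|^p)$, with equality if and only if $f$ and $g$ are disjoint.
\end{lemma}

\begin{proof}
For $a,b\in\mathbb C$, convexity of $t\mapsto t^{p/2}$ and the parallelogram law give
\[
\tfrac12\big(|a+b|^p+|a-b|^p\big)\ge\Big(\tfrac12\big(|a+b|^2+|a-b|^2\big)\Big)^{p/2}=\big(|a|^2+|b|^2\big)^{p/2}\ge|a|^p+|b|^p .
\]
Since $p/2>1$, the last inequality is strict if $ab\neq0$, and if $ab=0$ the outer terms are equal. Integrate with $a=f(x)$, $b=g(x)$.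
\end{proof}

For $f,g\in L^p(X)$ let
\[
n(f;g)=\int_{\{g\ne0\}}|f|^p\,d\mu
\]
be the mass that $f$ places on the support of $g$.

\begin{lemma}\label{lem:mass}
Let $p>2$ and let $U$ be a surjective linear isometry of $L^p(X)$. Then $n(Uf;Ug)=n(f;g)$ for all $f,g\in L^p(X)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:clarkson}, disjointness is expressed by norms, so $U$ and $U^{-1}$ preserve it. Write $f=f_1+f_2$ with $f_1=1_{\{g\ne0\}}f$. Then $f_2$ is disjoint from $g$, so $Uf_2$ vanishes on $\{Ug\neq0\}$. We claim that $Uf_1$ vanishes on $\{Ug=0\}$. Put $h=1_{\{Ug=0\}}Uf_1$. It is disjoint from $Ug$, so $U^{-1}h$ is disjoint from $g$, hence from $f_1$, which vanishes wherever $g$ does. Therefore $h$ is disjoint from $Uf_1$. Since $h\cdot Uf_1=h^2$, we get $h=0$. Thus $1_{\{Ug\ne0\}}Uf=Uf_1$, and $n(Uf;Ug)=\|Uf_1\|^p=\|f_1\|^p=n(f;g)$.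
\end{proof}

For $p=2$ this fails: a rotation of $\ell^2(\{1,2\})$ by $\pi/4$ sends the disjoint basis vectors to vectors with full support.

Let $T$ be the $m$-regular tree, $m\geq2$, with vertex set $V$ and graph distance $d$.

\begin{proposition}[Mass bound]\label{prop:mass}
Let $p>2$ and let $(u_v)_{v\in V}$ be unit vectors in $L^p(X)$ such that
\begin{enumerate}
\item[(a)] $u_v$ and $u_w$ are disjoint whenever $d(v,w)=2$;
\item[(b)] for any two ordered pairs $(v,w)$, $(v',w')$ of adjacent vertices there is a surjective linear isometry $U$ of $L^p(X)$ with $Uu_v=u_{v'}$ and $Uu_w=u_{w'}$.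
\end{enumerate}
Then $\|u_v+u_w\|^p\le2+2^p/m$ for all adjacent $v,w$.
\end{proposition}

\begin{proof}
Think of $n(u_v;u_w)$ as the mass that $v$ sends to its neighbor $w$. By (b) and Lemma~\ref{lem:mass} it has the same value $n$ for all ordered adjacent pairs. The $m$ neighbors of $v$ are pairwise at distance $2$, so by (a) their functions have disjoint supports, and $v$ sends out total mass $mn\le\|u_v\|^p=1$. Hence $n\le1/m$.

Let $v,w$ be adjacent and $\Theta=\{u_vu_w\ne0\}$. Then $\int_\Theta|u_v|^p=n(u_v;u_w)=n$ and $\int_\Theta|u_w|^p=n(u_w;u_v)=n$. Off $\Theta$ we have $|u_v+u_w|^p=|u_v|^p+|u_w|^p$, and on $\Theta$ we have $|u_v+u_w|^p\le2^{p-1}(|u_v|^p+|u_w|^p)$ by convexity. So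
\[
\|u_v+u_w\|^p\le2(1-n)+2^{p-1}\cdot2n\le2+2^pn\le2+\frac{2^p}m .\qedhere
\]
\end{proof}

Without (b), only $\sum_{w:\,d(v,w)=1}n(u_v;u_w)\le1$ survives, and every vertex may send half of its mass to one favored neighbor. Example~\ref{ex:four} does exactly this.

\section{An invariant norm built from an end}\label{sec:norm}

From now until the end of Section~\ref{sec:pack} we fix
\[
p\ge4,\qquad r=p/2\ge2,\qquad\text{an integer } m\ge4^p .
\]
Let $e_v$ $(v\in V)$ be the coordinate vectors of $\ell^p(V)$. We look for an $\operatorname{Aut}(T)$-invariant norm on $\ell^p(V)$ in the class $\mathcal{QSL}^p$ for which $e_v,e_w$ behave like disjoint unit vectors when $d(v,w)=2$, while $\|e_v+e_w\|^p>2+2^p/m$ when $d(v,w)=1$.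

We shall see in Lemma~\ref{lem:stable} that subspaces of $\ell^p$-sums of $\ell^r$-spaces lie in $\mathcal{QSL}^p$. The visibly invariant norm of this kind has one two-dimensional summand for each edge:
\[
\sum_{\{v,w\}\text{ edge}}\frac1m\big(|x_v|^r+|x_w|^r\big)^2=\sum_v|x_v|^p+\frac2m\sum_{\{v,w\}\text{ edge}}|x_v|^r|x_w|^r .
\]
It gives $\|e_v+e_w\|^p=2+2/m$ for adjacent vertices, within the mass bound. To get a larger cross term we weight the two ends of an edge unequally, and this requires orienting the edges.

Fix an end of $T$, that is, fix a ray (an infinite geodesic path) and consider, for each vertex $j$, the unique ray from $j$ that eventually merges with it. The second vertex $j^+$ of this ray is the \emph{parent} of $j$, and $j$ is a \emph{child} of $j^+$. Every edge is $\{j,j^+\}$ for exactly one $j$: if $v,w$ are adjacent and the ray from $v$ does not begin with $v,w$, then $w$ followed by that ray is the ray from $w$; and $v^+=w$, $w^+=v$ would make the ray from $v$ begin with $v,w,v$. So each vertex has one parent and $m-1$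 children. Put
\[
\alpha=\frac1{\sqrt2},\qquad\beta=\frac1{\sqrt{2(m-1)}},
\]
and, for $x\in\ell^p(V)$,
\begin{equation}\label{eq:norm-end}
\|x\|_E^p=\sum_{j\in V}\big(\alpha|x_j|^r+\beta|x_{j^+}|^r\big)^2 .
\end{equation}
Expand the squares. The term $|x_v|^p$ appears once with coefficient $\alpha^2$ (for $j=v$) and $m-1$ times with coefficient $\beta^2$ (for the children $j$ of $v$), and $\alpha^2+(m-1)\beta^2=1$. Each edge contributes one cross term, with coefficient $2\alpha\beta=1/\sqrt{m-1}$. Hence
\begin{equation}\label{eq:norm-sym}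
\|x\|_E^p=\sum_{v}|x_v|^p+\frac1{\sqrt{m-1}}\sum_{\{v,w\}\text{ edge}}|x_v|^r|x_w|^r .
\end{equation}
The end has disappeared. Formula~\eqref{eq:norm-end} will show that this is a $\mathcal{QSL}^p$-norm, and formula~\eqref{eq:norm-sym} that it is invariant. The cross term is now of order $m^{-1/2}$ and beats the mass bound: $m\ge4^p$ means $2^p\le\sqrt m$, so
\begin{equation}\label{eq:beats}
\frac{2^p}m\le\frac1{\sqrt m}<\frac1{\sqrt{m-1}} .
\end{equation}
This inequality is the only use of the hypothesis $m\ge4^p$.

\begin{remark}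
The choices are forced in the following sense. Under the normalization $\alpha^2+(m-1)\beta^2=1$ one has $2\alpha\beta\sqrt{m-1}\le1$, so our weights maximize the cross term. The exponent $p/r=2$ makes the cross term symmetric: a cube would produce $3\alpha^2\beta|x_j|^{2r}|x_{j^+}|^r+3\alpha\beta^2|x_j|^r|x_{j^+}|^{2r}$, which remembers the orientation unless $\alpha=\beta$. Finally, a finite $m$-regular graph with $m\ge3$ has $m|V|/2>|V|$ edges, so no choice of parents makes every edge of the form $\{j,j^+\}$. By (F3), some such failure of amenability has to enter.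
\end{remark}

An automorphism $\gamma$ of $T$ acts on $\ell^p(V)$ by $(\gamma x)_{\gamma v}=x_v$, so that $\gamma e_v=e_{\gamma v}$. Let $\varepsilon_v$ be the operator that changes the sign of the coordinate $x_v$ and fixes the others.

\begin{lemma}\label{lem:E}
The function $\|\cdot\|_E$ is a norm on $\ell^p(V)$ equivalent to $\|\cdot\|_p$, and $E=(\ell^p(V),\|\cdot\|_E)$ is isometric to a closed subspace of $\ell^p(V;\ell^r(\{1,2\}))$. The automorphisms of $T$ and the operators $\varepsilon_v$ are surjective isometries of $E$. Moreover $\|e_v\|_E=1$,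
\[
\|e_v\pm e_w\|_E^p=2\quad\text{if }d(v,w)=2,\qquad\|e_v+e_w\|_E^p=2+\frac1{\sqrt{m-1}}\quad\text{if }d(v,w)=1 .
\]
\end{lemma}

\begin{proof}
The linear map $x\mapsto\big((\alpha^{1/r}x_j,\beta^{1/r}x_{j^+})\big)_{j\in V}$ sends $x$ to an element of $\ell^p(V;\ell^r(\{1,2\}))$ whose norm to the power $p$ is $\sum_j(\alpha|x_j|^r+\beta|x_{j^+}|^r)^{p/r}=\|x\|_E^p$. So $\|\cdot\|_E$ is a seminorm. In \eqref{eq:norm-sym} use $|x_v|^r|x_w|^r\le\frac12(|x_v|^p+|x_w|^p)$ and the fact that each vertex lies on $m$ edges:
\[
\|x\|_p^p\le\|x\|_E^p\le\Big(1+\frac m{2\sqrt{m-1}}\Big)\|x\|_p^p .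
\]
Hence $E$ is a Banach space and its image is closed. The right side of \eqref{eq:norm-sym} depends only on the moduli $|x_v|$ and on the graph structure, which gives the invariance, and the three values are read off from it.
\end{proof}

\begin{example}[The case $p=4$]\label{ex:four}
Let $p=4$, $r=2$, $m\ge256$. Let $g_1,g_2$ be independent rotation-invariant complex Gaussian variables on $[0,1]$ with $\|g_1\|_4=\|g_2\|_4=1$. Then $ag_1+bg_2$ has the law of $(|a|^2+|b|^2)^{1/2}g_1$, so $\|ag_1+bg_2\|_4^4=(|a|^2+|b|^2)^2$. By \eqref{eq:norm-end}, the map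
\[
J\colon E\to L^4(V\times[0,1]),\qquad(Jx)(j,\omega)=\alpha^{1/2}x_j\,g_1(\omega)+\beta^{1/2}x_{j^+}\,g_2(\omega),
\]
is isometric. So $E\in\mathcal{SL}^4$, and $\operatorname{Aut}(T)$ acts on $E$ by isometries. The function $u_v=Je_v$ equals $\alpha^{1/2}g_1$ on the fiber over $v$, equals $\beta^{1/2}g_2$ on the fiber over each child of $v$, and vanishes elsewhere. The only fiber shared by $u_v$ and $u_{v^+}$ is the one over $v$, and therefore
\[
n(u_v;u_{v^+})=\alpha^2=\frac12,\qquad n(u_{v^+};u_v)=\beta^2=\frac1{2(m-1)} .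
\]
Each vertex sends half of its mass to its parent and spreads the other half over its children. By Lemma~\ref{lem:mass}, an automorphism that exchanges $v$ and $v^+$ does not extend from $J(E)$ to a surjective isometry of $L^4(V\times[0,1])$.

No other embedding does better. Let $J'\colon E\to L^4(X)$ be any linear isometry and $u_v'=J'e_v$. If $d(v,w)=2$, then $\|u'_v+u'_w\|^4+\|u'_v-u'_w\|^4=4$, so $u'_v$ and $u'_w$ are disjoint by Lemma~\ref{lem:clarkson}. If every automorphism of $T$ extended from $J'(E)$ to a surjective isometry of $L^4(X)$, then Proposition~\ref{prop:mass} would give $2+1/\sqrt{m-1}=\|u_v'+u'_w\|^4\le2+16/m$ for adjacent $v,w$, contrary to \eqref{eq:beats}.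
\end{example}

Three things separate this example from Theorem~\ref{thm:main}. For $p>4$ we need to place $E$ in $\mathcal{QSL}^p$; the next lemma does this. Second, equality of the universal norms does not provide a linear embedding of $E$ into an $L^p$-space, only a much weaker copy. Third, that copy is available for the orbit of one vector, while the example used vectors from three orbits: $e_v$, $e_v\pm e_w$ at distance $2$, and $e_v+e_w$ at distance $1$.

\begin{lemma}\label{lem:stable}
Let $2\le r<p<\infty$, let $A$ be a countable set and $Y$ a $\sigma$-finite measure space. Every closed subspace of $L^p(Y;\ell^r(A))$ belongs to $\mathcal{QSL}^p$. If $r=2$, it belongs to $\mathcal{SL}^p$.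
\end{lemma}

\begin{proof}
Put $q=r'$, so that $1<p'<q\le2$. We use the textbook fact that for $0<q\le2$ the function $z\mapsto\exp(-|z|^q)$ on $\mathbb C=\mathbb R^2$ is the Fourier transform of a probability measure, the isotropic $q$-stable law; for $q=2$ it is a Gaussian law. Let $(\theta_a)_{a\in A}$ be independent variables on $[0,1]$ with this law, so that $\mathbb E\exp(i\operatorname{Re}(\bar z\theta_a))=\exp(-|z|^q)$.

They lie in $L^{p'}[0,1]$. Indeed, for $0<s<2$ rotation and scaling give a constant $c_s\in(0,\infty)$ with $|w|^s=c_s\int_{\mathbb C}(1-\cos\operatorname{Re}(\bar zw))|z|^{-2-s}\,dz$ (area measure), so $\mathbb E|\theta_a|^s=c_s\int_{\mathbb C}(1-e^{-|z|^q})|z|^{-2-s}\,dz$, which is finite and positive for $s<q$. For finitely supported $(t_a)$,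
\[
\mathbb E\exp\Big(i\operatorname{Re}\Big(\bar z\sum_at_a\theta_a\Big)\Big)=\prod_a\exp(-|\bar t_az|^q)=\exp\big(-\|t\|_q^q\,|z|^q\big),
\]
so $\sum_at_a\theta_a$ has the law of $\|t\|_q\,\theta$, where $\theta$ is any one of the variables. After division by $\|\theta\|_{p'}$, the map $t\mapsto\sum t_a\theta_a$ extends to a linear isometry $\ell^q(A)\to L^{p'}[0,1]$. Applying it pointwise gives a linear isometry
\[
\iota\colon L^{p'}(Y;\ell^q(A))\to L^{p'}(Y;L^{p'}[0,1])=L^{p'}(Y\times[0,1]).
\]
Recall that $L^{p'}(Y;Z)^*=L^p(Y;Z^*)$ for reflexive $Z$, and that by the Hahn--Banach theorem the adjoint of a linear isometry $\iota\colon W\to W_1$ induces an isometric isomorphism $W_1^*/\ker\iota^*\cong W^*$. So $L^p(Y;\ell^r(A))$ is isometric to $L/N$ with $L=L^p(Y\times[0,1])$ and $N=\ker\iota^*$. A closed subspace of $L/N$ is $M/N$, where $M\subseteq L$ is its preimage. This proves the first claim.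

If $r=2$, the $\theta_a$ are Gaussian and have moments of all orders, so the same map, normalized in $L^p$, embeds $\ell^2(A)$ isometrically in $L^p[0,1]$. Then $L^p(Y;\ell^2(A))$ embeds isometrically in $L^p(Y\times[0,1])$.
\end{proof}

This lemma is where $p\ge4$ is used: for $r=p/2$ the condition $r'\le2$ means $p\geq4$.

\begin{corollary}\label{cor:class}
For every $\sigma$-finite $Y$ we have $L^p(Y;E)\in\mathcal{QSL}^p$, and $L^4(Y;E)\in\mathcal{SL}^4$ if $p=4$. In particular $E\in\mathcal{QSL}^p$.
\end{corollary}

\begin{proof}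
By Lemma~\ref{lem:E}, $L^p(Y;E)$ is isometric to a closed subspace of $L^p(Y;\ell^p(V;\ell^r(\{1,2\})))=L^p(Y\times V;\ell^r(\{1,2\}))$. For the last claim let $Y$ be a point.
\end{proof}

\section{Norming functionals and models in $L^p$}\label{sec:models}

What a norm inequality between representations can transfer is a matrix coefficient $\gamma\mapsto\langle\rho(\gamma)\xi,\eta\rangle$. The coefficient that carries rigid information is the one in which $\eta$ norms $\xi$. We first check that this $\eta$ is unique.

\begin{lemma}\label{lem:norming}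
Let $1<p<\infty$ and $Z\in\mathcal{QSL}^p$. Then $Z^*\in\mathcal{QSL}^{p'}$, and for every unit vector $x\in Z$:
\begin{enumerate}
\item[(a)] there is a unique $x^*\in Z^*$ with $\|x^*\|=1=\langle x,x^*\rangle$;
\item[(b)] if $y\in Z$, $\|y\|\le1$ and $\langle y,x^*\rangle=1$, then $y=x$;
\item[(c)] if $U\in\operatorname{Isom}(Z)$, then $(Ux)^*=x^*\circ U^{-1}$;
\item[(d)] if $Z=L^p(X)$, then $x^*=|x|^{p-2}\bar x$, with value $0$ where $x=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Z=M/N$ with $N\subseteq M\subseteq L^p(X)$. Recall that a space is \emph{strictly convex} if $\|x\|=\|y\|=1$ and $\|x+y\|=2$ imply $x=y$, and that $L^p(X)$ is reflexive and strictly convex. Since $N$ is reflexive, the distance from a point of $M$ to $N$ is attained, so every unit vector of $Z$ has a lift of norm one in $M$. Let $x,y\in Z$ be unit vectors with $\|x+y\|=2$ and let $\tilde x,\tilde y$ be lifts of norm one. Then $\|\tilde x+\tilde y\|\ge\|x+y\|=2$, so $\tilde x=\tilde y$ and $x=y$. Thus $Z$ is strictly convex. We have $M^*=L^{p'}(X)/M^\perp$, and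 $Z^*$ is the annihilator of $N$ in $M^*$, which is $N^\perp/M^\perp$. So $Z^*\in\mathcal{QSL}^{p'}$, and $Z^*$ is strictly convex too.

In (a), existence is the Hahn--Banach theorem; two such functionals $\eta_1,\eta_2$ satisfy $\|\eta_1+\eta_2\|\ge\langle x,\eta_1+\eta_2\rangle=2$ and hence coincide. In (b), $\|y\|=1$ and $\|x+y\|\ge\langle x+y,x^*\rangle=2$. In (c) and (d), the stated functional has norm one and takes the value $1$ at the vector in question.
\end{proof}

\begin{definition}
Let $Z\in\mathcal{QSL}^p$ with $1<p<\infty$ and let $O$ be a set of unit vectors in $Z$. An \emph{$L^p$-model} of $O$ is a map $\Phi$ from $O$ to the unit sphere of a space $L^p(X)$ such that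
\begin{equation}\label{eq:model}
\langle\Phi(\eta),\Phi(\zeta)^*\rangle=\langle\eta,\zeta^*\rangle\qquad(\eta,\zeta\in O).
\end{equation}
If $\Gamma\le\operatorname{Isom}(Z)$ leaves $O$ invariant, then $\Phi$ is \emph{$\Gamma$-equivariant} if for each $\gamma\in\Gamma$ there is $U_\gamma\in\operatorname{Isom}(L^p(X))$ with $U_\gamma\Phi(\eta)=\Phi(\gamma\eta)$ for all $\eta\in O$. We do not require $\gamma\mapsto U_\gamma$ to be a homomorphism.
\end{definition}

\begin{example}
Models always exist. Let $Z=M/N$ with quotient map $Q\colon M\to Z$, and let $\Phi(\zeta)\in M$ be a lift of norm one of $\zeta$. Both $\zeta^*\circ Q$ and $\Phi(\zeta)^*|_M$ are functionals on $M$ of norm one with value $1$ at $\Phi(\zeta)$, so they agree by Lemma~\ref{lem:norming}(a), and \eqref{eq:model} follows. The content of what comes next lies in equivariance.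
\end{example}

A model need not be linear, but it respects enough linear relations. Part (c) below replaces the use of Clarkson's inequality in Example~\ref{ex:four}.

\begin{lemma}\label{lem:modelprop}
Let $p>2$ and let $\Phi$ be an $L^p$-model of $O$.
\begin{enumerate}
\item[(a)] If $\eta,-\eta\in O$, then $\Phi(-\eta)=-\Phi(\eta)$.
\item[(b)] If $\zeta,\zeta'\in O$, $t>0$ and $t^{-1}(\zeta+\zeta')\in O$, then $\|\Phi(\zeta)+\Phi(\zeta')\|\ge t$.
\item[(c)] If $\zeta,\zeta'\in O$ and both $\eta=2^{-1/p}(\zeta+\zeta')$ and $\eta'=2^{-1/p}(\zeta-\zeta')$ lie in $O$, then $\Phi(\zeta)$ and $\Phi(\zeta')$ are disjoint and $\Phi(\eta)=2^{-1/p}(\Phi(\zeta)+\Phi(\zeta'))$.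
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\langle-\Phi(-\eta),\Phi(\eta)^*\rangle=\langle\eta,\eta^*\rangle=1$; apply Lemma~\ref{lem:norming}(b).

(b) With $\eta=t^{-1}(\zeta+\zeta')$ we have $\langle\Phi(\zeta)+\Phi(\zeta'),\Phi(\eta)^*\rangle=\langle\zeta+\zeta',\eta^*\rangle=t$.

(c) Let $a=\frac12(\Phi(\eta)+\Phi(\eta'))$ and $b=\frac12(\Phi(\eta)-\Phi(\eta'))$. Since $\frac12(\eta+\eta')=2^{-1/p}\zeta$ and $\frac12(\eta-\eta')=2^{-1/p}\zeta'$, equation \eqref{eq:model} gives $\langle a,\Phi(\zeta)^*\rangle=2^{-1/p}=\langle b,\Phi(\zeta')^*\rangle$. So $\|a\|^p,\|b\|^p\ge\frac12$, and by Lemma~\ref{lem:clarkson}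
\[
2=\|\Phi(\eta)\|^p+\|\Phi(\eta')\|^p=\|a+b\|^p+\|a-b\|^p\ge2(\|a\|^p+\|b\|^p)\ge2 .
\]
Equality holds throughout, so $a$ and $b$ are disjoint and $\|a\|=\|b\|=2^{-1/p}$. The unit vectors $2^{1/p}a$ and $2^{1/p}b$ are normed by $\Phi(\zeta)^*$ and $\Phi(\zeta')^*$, so they equal $\Phi(\zeta)$ and $\Phi(\zeta')$ by Lemma~\ref{lem:norming}(b). Finally $\Phi(\eta)=a+b$.
\end{proof}

We return to the space $E$. The group $\operatorname{Aut}(T)$ is transitive on ordered pairs of vertices at any given distance, because the isomorphism between the two geodesic segments extends outward vertex by vertex in a regular tree. There are countably many pairs, so there is a countable subgroup $\Gamma_0\le\operatorname{Aut}(T)$ that is transitive on ordered pairs at distance $1$ and on ordered pairs at distance $2$. Let $\Gamma\le\operatorname{Isom}(E)$ be the countable group generated by $\Gamma_0$ and the sign changes $\varepsilon_v$. Fix vertices $o,o',o''$ with $d(o,o')=2$ and $d(o,o'')=1$, and put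
\[
\nu=\Big(2+\frac1{\sqrt{m-1}}\Big)^{1/p},\qquad\xi_1=e_o,\qquad\xi_2=2^{-1/p}(e_o+e_{o'}),\qquad\xi_3=\nu^{-1}(e_o+e_{o''}).
\]
These are unit vectors of $E$ by Lemma~\ref{lem:E}. Let $O=\Gamma\xi_1\cup\Gamma\xi_2\cup\Gamma\xi_3$.

\begin{proposition}\label{prop:nomodel}
The set $O\subseteq E$ has no $\Gamma$-equivariant $L^p$-model.
\end{proposition}

\begin{proof}
By the choice of $\Gamma$, the set $O$ contains all $e_v$, all $2^{-1/p}(e_v\pm e_w)$ with $d(v,w)=2$, and all $\nu^{-1}(e_v+e_w)$ with $d(v,w)=1$. Let $\Psi$ be a $\Gamma$-equivariant model and $u_v=\Psi(e_v)$. If $d(v,w)=2$, then $u_v$ and $u_w$ are disjoint by Lemma~\ref{lem:modelprop}(c). For $\gamma\in\Gamma_0$ we have $U_\gamma u_v=u_{\gamma v}$, and $\Gamma_0$ is transitive on ordered adjacent pairs. So Proposition~\ref{prop:mass} applies, and together with Lemma~\ref{lem:modelprop}(b) it gives, for adjacent $v,w$,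
\[
2+\frac1{\sqrt{m-1}}=\nu^p\le\|u_v+u_w\|^p\le2+\frac{2^p}m .
\]
This contradicts \eqref{eq:beats}.
\end{proof}

\section{From a norm inequality to a model of one orbit}\label{sec:transfer}

We now show that a representation dominated by $\|\cdot\|_{\mathcal L^p}$ has an equivariant model on each single orbit. The argument separates a matrix coefficient from the set of coefficients of $L^p$-representations. This set has to be weak*-closed, which is the reason for the following lemma.

Let $\mathcal U$ be a free ultrafilter on $\mathbb N$. The \emph{ultraproduct} $\prod_{\mathcal U}L_n$ of Banach spaces $L_n$ is the Banach space of bounded sequences $(x_n)$, $x_n\in L_n$, modulo those with $\lim_{\mathcal U}\|x_n\|=0$, with norm $\|[x_n]\|=\lim_{\mathcal U}\|x_n\|$. An ultraproduct of real Banach lattices is a Banach lattice with $[x_n]\vee[y_n]=[x_n\vee y_n]$ and $[x_n]\wedge[y_n]=[x_n\wedge y_n]$. We also use the Kakutani--Bohnenblust theorem: a real Banach lattice in which $\|x+y\|^p=\|x\|^p+\|y\|^p$ whenever $|x|\wedge|y|=0$ is isometrically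 lattice isomorphic to a real space $L^p_{\mathbb R}(\mu)$.

\begin{lemma}\label{lem:ultra}
An ultraproduct $L=\prod_{\mathcal U}L_n$ of complex $L^p$-spaces is isometric to a complex $L^p$-space.
\end{lemma}

\begin{proof}
Let $\Lambda_n\subseteq L_n$ be the lattice of real functions and $\Lambda=\prod_{\mathcal U}\Lambda_n$, so that $L=\Lambda\oplus i\Lambda$. Let $x,y\in\Lambda$ with $|x|\wedge|y|=0$. Then $|x+y|=|x|+|y|$, so we may assume $x,y\ge0$ and write $x=[x_n]$, $y=[y_n]$ with $x_n,y_n\ge0$. Since $[x_n\wedge y_n]=0$, the disjoint functions $x_n-x_n\wedge y_n$ and $y_n-x_n\wedge y_n$ also represent $x$ and $y$. Hence $\|x+y\|^p=\|x\|^p+\|y\|^p$, and there is a lattice isometry $J$ of $\Lambda$ onto some $L^p_{\mathbb R}(\mu)$. Extend it to the complex-linear bijection $x+iy\mapsto Jx+iJy$ of $L$ onto $L^p(\mu)$.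

It remains to compare the complex norms. For $k\geq2$ and $x,y$ in a real vector lattice put $\mu_k(x,y)=\bigvee_{l=0}^{k-1}|\cos(l\pi/k)\,x+\sin(l\pi/k)\,y|$. For real numbers with $x+iy=te^{i\phi}$, $t\geq 0$, the $l$-th term is $t|\cos(l\pi/k-\phi)|$, and some $l\pi/k$ is within $\pi/2k$ of $\phi$ modulo $\pi$. So in every $L^p$-space
\begin{equation}\label{eq:modulus}
\cos(\pi/2k)\,\|x+iy\|\le\|\mu_k(x,y)\|\le\|x+iy\|\qquad(x,y\text{ real}).
\end{equation}
Since $\mu_k([x_n],[y_n])=[\mu_k(x_n,y_n)]$, these inequalities pass to $L$. Since $J\mu_k(x,y)=\mu_k(Jx,Jy)$, letting $k\to\infty$ gives $\|x+iy\|=\|Jx+iJy\|$.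
\end{proof}

\begin{proposition}[Transfer]\label{prop:transfer}
Let $1<p<\infty$, let $F$ be a countable discrete group, $\rho$ a representation of $F$ on a space $Z\in\mathcal{QSL}^p$, and $\xi\in Z$ a unit vector. Suppose that $\|\pi_\rho(f)\|\le\|f\|_{\mathcal L^p}$ for all $f\in\ell^1(F)$. Then the orbit $\rho(F)\xi$ has a $\rho(F)$-equivariant $L^p$-model.
\end{proposition}

\begin{proof}
Let $C\subseteq\ell^\infty(F)=\ell^1(F)^*$ be the set of functions $\gamma\mapsto\langle\sigma(\gamma)u,\eta\rangle$, where $\sigma$ is a representation of $F$ on an $L^p$-space $L$, $u\in L$, $\eta\in L^*$ and $\|u\|,\|\eta\|\le1$. It lies in the unit ball and is invariant under multiplication by unimodular scalars. Since $\sum_\gamma f(\gamma)\langle\sigma(\gamma)u,\eta\rangle=\langle\pi_\sigma(f)u,\eta\rangle$,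
\begin{equation}\label{eq:support}
\sup_{\psi\in C}\operatorname{Re}\sum_\gamma f(\gamma)\psi(\gamma)=\|f\|_{\mathcal L^p}\qquad(f\in\ell^1(F)).
\end{equation}

\emph{$C$ is convex.} Let $\psi_1,\psi_2\in C$ come from $(\sigma_1,u_1,\eta_1)$ and $(\sigma_2,u_2,\eta_2)$, and let $0\le t\le1$. The $\ell^p$-sum of $L^p(X_1)$ and $L^p(X_2)$ is $L^p(X_1\sqcup X_2)$. The vector $t^{1/p}u_1\oplus(1-t)^{1/p}u_2$ and the functional $t^{1/p'}\eta_1\oplus(1-t)^{1/p'}\eta_2$ have norm at most $1$, and their coefficient for $\sigma_1\oplus\sigma_2$ is $t\psi_1+(1-t)\psi_2$.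

\emph{$C$ is weak*-closed.} Since $F$ is countable, the unit ball of $\ell^\infty(F)$ is weak*-compact and metrizable, and its topology is that of pointwise convergence. Let $\psi_n\in C$ come from $(\sigma_n,u_n,\eta_n)$ on $L_n$ and converge pointwise to $\psi$. On the $L^p$-space $L=\prod_{\mathcal U}L_n$ of Lemma~\ref{lem:ultra} put $\sigma(\gamma)[x_n]=[\sigma_n(\gamma)x_n]$, $u=[u_n]$ and $\langle[x_n],\eta\rangle=\lim_{\mathcal U}\langle x_n,\eta_n\rangle$. Then $\sigma$ is a representation, $\|u\|,\|\eta\|\le1$, and $\langle\sigma(\gamma)u,\eta\rangle=\lim_{\mathcal U}\psi_n(\gamma)=\psi(\gamma)$.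

\emph{Separation.} Let $\varphi(\gamma)=\langle\rho(\gamma)\xi,\xi^*\rangle$. If $\varphi\notin C$, the Hahn--Banach separation theorem in the weak* topology and \eqref{eq:support} give $f\in\ell^1(F)$ with
\[
\|f\|_{\mathcal L^p}<\operatorname{Re}\sum_\gamma f(\gamma)\varphi(\gamma)=\operatorname{Re}\langle\pi_\rho(f)\xi,\xi^*\rangle\le\|\pi_\rho(f)\|,
\]
against the hypothesis. So $\varphi(\gamma)=\langle\sigma(\gamma)u,\eta\rangle$ for some $(\sigma,u,\eta)$ as above. From $\varphi(e)=1$ we get $\|u\|=\|\eta\|=1$ and $\eta=u^*$.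

\emph{The model.} For $\gamma,\delta\in F$, Lemma~\ref{lem:norming}(c) gives
\[
\langle\sigma(\gamma)u,(\sigma(\delta)u)^*\rangle=\langle\sigma(\delta^{-1}\gamma)u,u^*\rangle=\varphi(\delta^{-1}\gamma)=\langle\rho(\gamma)\xi,(\rho(\delta)\xi)^*\rangle .
\]
If $\rho(\gamma)\xi=\rho(\delta)\xi$, this number is $1$, so $\sigma(\gamma)u=\sigma(\delta)u$ by Lemma~\ref{lem:norming}(b). Hence $\Phi(\rho(\gamma)\xi)=\sigma(\gamma)u$ is well defined, and the display says that $\Phi$ is a model. For $h=\rho(\delta)$ the isometry $U_h=\sigma(\delta)$ satisfies $U_h\Phi(\rho(\gamma)\xi)=\sigma(\delta\gamma)u=\Phi(h\rho(\gamma)\xi)$.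
\end{proof}

\begin{remark}
The ultraproduct may be large, but for countable $F$ separable $L^p$-spaces suffice to compute $\|f\|_{\mathcal L^p}$. Given $\sigma$ on $L^p(X)$ and $u\in L^p(X)$, choose separable closed sublattices $\Lambda_1\subseteq\Lambda_2\subseteq\cdots$ of $L^p_{\mathbb R}(X)$ such that $u\in\Lambda_1+i\Lambda_1$ and $\Lambda_{k+1}$ contains the real and imaginary parts of $\sigma(\gamma)x$ for $\gamma\in F$ and $x$ in a countable dense subset of $\Lambda_k+i\Lambda_k$. Let $\Lambda$ be the closure of the union. Then $\Lambda+i\Lambda$ is separable, closed and $F$-invariant, it contains $u$, and it is an $L^p$-space by the Kakutani--Bohnenblust theorem and \eqref{eq:modulus}.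
\end{remark}

\section{Three orbits in one}\label{sec:pack}

Proposition~\ref{prop:transfer} models one orbit, while Proposition~\ref{prop:nomodel} concerns three. Applying the transfer to $\xi_1,\xi_2,\xi_3$ separately gives three unrelated spaces and says nothing about the mixed pairings $\langle\gamma\xi_i,\xi_j^*\rangle$, on which the contradiction rests. So we place the three vectors side by side in a single vector $\xi$ of a larger space, transfer the orbit of $\xi$, and cut the model of $\xi$ into three pieces.

The only cutting tool is Lemma~\ref{lem:modelprop}(c), and it needs both pieces to lie, after rescaling, in the orbit of $\xi$. We have no isometry that moves $\xi$ to a piece containing $\xi_1$ alone. A piece that contains one half of each of $\xi_1,\xi_2,\xi_3$, however, is a rescaled copy of $\xi$ if the space is $L^p(Y;E)$ with a continuous $Y$. There are several ways to choose the halves, and comparing them isolates the three vectors.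

\subsection*{The representation}
Let $Y=[0,\infty)$ with Lebesgue measure and $\widetilde E=L^p(Y;E)$. By Corollary~\ref{cor:class}, $\widetilde E\in\mathcal{QSL}^p$. For $i=1,2,3$ let $I_i=[\frac{i-1}3,\frac i3)$, with left and right halves $I_{(i,0)}$ and $I_{(i,1)}$. These six \emph{cells} of length $\frac16$ are indexed by $P=\{1,2,3\}\times\{0,1\}$. Let $S=\{\pm1\}^P$, and let $\mathbf 1\in S$ be the constant sequence $1$. A \emph{selection} is a set $A\subseteq P$ that contains exactly one of $(i,0),(i,1)$ for each $i$. Its complement $A^c=P\setminus A$ is again a selection. Put $Y_A=\bigcup_{a\in A}I_a$.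

For a bounded measurable set $B\subseteq Y$, $x\in E$ and $\eta\in E^*$ let $1_B\otimes x\in\widetilde E$ be the function $y\mapsto1_B(y)x$, and let $1_B\otimes\eta$ be the functional $g\mapsto\int_B\langle g(y),\eta\rangle\,dy$. Put
\[
\xi=\sum_{i=1}^31_{I_i}\otimes\xi_i .
\]
Then $\|\xi\|=1$ and $\xi^*=\sum_i1_{I_i}\otimes\xi_i^*$: this functional has value $1$ at $\xi$, and its value at $g$ has modulus at most $\int_0^1\|g(y)\|_E\,dy\le\|g\|$ by H\"older's inequality.

A bijection $\tau\colon Y\to Y$ that is affine and increasing on each interval of a finite partition defines $V_\tau\in\operatorname{Isom}(\widetilde E)$ by $(V_\tau g)(\tau(y))=\tau'(y)^{-1/p}g(y)$; indeed $\int\|V_\tau g\|_E^p=\int\|(V_\tau g)(\tau(y))\|_E^p\,\tau'(y)\,dy=\int\|g\|_E^p$, and $V_{\tau^{-1}}$ is the inverse. Consider the following countably infinite list of surjective isometries of $\widetilde E$.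
\begin{enumerate}
\item[(G1)] The elements of $\Gamma_0$ and the sign changes $\varepsilon_v$, acting fiberwise: $(\gamma g)(y)=\gamma(g(y))$.
\item[(G2)] For $s\in S$, the operator $M_s$ of multiplication by the function equal to $s_a$ on $I_a$ $(a\in P)$ and to $1$ on $[1,\infty)$.
\item[(G3)] For $i=1,2,3$, the operator $R_i=V_\tau$, where $\tau$ exchanges $I_1$ and $I_i$ by translation and fixes all other points ($R_1$ is the identity).
\item[(G4)] For each selection $A$, the operator $D_A=V_\tau$, where $\tau$ maps each $I_i$ affinely onto its half that belongs to $A$, translates the three consecutive intervals of length $\frac16$ in $[1,\frac32)$ onto the three cells of $A^c$, and is $y\mapsto y-\frac12$ on $[\frac32,\infty)$.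
\end{enumerate}
In (G4), $\tau'=\frac12$ on $[0,1)$ and $\xi$ vanishes on $[1,\infty)$, so
\begin{equation}\label{eq:dilate}
D_A\xi=2^{1/p}1_{Y_A}\xi .
\end{equation}
Let $F$ be the free group on a basis indexed by this list, and let $\rho\colon F\to\operatorname{Isom}(\widetilde E)$ send each basis element to the corresponding isometry. The group $\rho(F)$ contains $\Gamma$, acting fiberwise. We use a free group because it embeds in $F_2$, and because in Section~\ref{sec:tensor} we must define further representations by prescribing them on generators.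

\begin{proposition}\label{prop:gap}
There is $f\in\ell^1(F)$ with $\|\pi_\rho(f)\|>\|f\|_{\mathcal L^p}$.
\end{proposition}

By Propositions~\ref{prop:transfer} and~\ref{prop:nomodel} it suffices to show that a $\rho(F)$-equivariant model of $\rho(F)\xi$ produces a $\Gamma$-equivariant model of $O$. So let $\Phi\colon\rho(F)\xi\to L^p(X)$ be a model with isometries $U_h$, $h\in\rho(F)$, and put $u=\Phi(\xi)$. Let $C_i=M_s$ with $s=-1$ at $(i,0)$ and $(i,1)$ and $s=1$ elsewhere; it changes the sign of $\xi$ on $I_i$ only. The key step is that the model imitates this.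

\begin{lemma}[Cutting]\label{lem:cut}
There are measurable sets $W_1,W_2,W_3\subseteq X$ with $\Phi(C_i\xi)=(1-2\cdot1_{W_i})u$ and $\|1_{W_i}u\|^p=\frac13$ for $i=1,2,3$.
\end{lemma}

\begin{proof}
Put $w_s=\Phi(M_s\xi)$ for $s\in S$. Then $w_{\mathbf 1}=u$, and $w_{-s}=-w_s$ by Lemma~\ref{lem:modelprop}(a), because $M_{-s}\xi=-M_s\xi$.

\emph{One cut.} Fix a selection $A$. By \eqref{eq:dilate} the vector
\[
\zeta_{s,A}=M_sD_A\xi=2^{1/p}1_{Y_A}M_s\xi
\]
lies in the orbit of $\xi$ and depends only on $s|_A$. We have $2^{-1/p}(\zeta_{s,A}+\zeta_{s,A^c})=M_s\xi$ and $2^{-1/p}(\zeta_{s,A}-\zeta_{s,A^c})=M_{s'}\xi$, where $s'=s$ on $A$ and $s'=-s$ on $A^c$. Lemma~\ref{lem:modelprop}(c) gives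
\begin{equation}\label{eq:onecut}
w_s=2^{-1/p}\big(\Phi(\zeta_{s,A})+\Phi(\zeta_{s,A^c})\big)\quad\text{with disjoint summands.}
\end{equation}
Given $s,t\in S$, apply this to the sequence equal to $s$ on $A$ and to $t$ on $A^c$: the functions $\Phi(\zeta_{s,A})$ and $\Phi(\zeta_{t,A^c})$ are disjoint for all $s,t$. Let $\Omega_A=\bigcup_{s\in S}\{\Phi(\zeta_{s,A})\ne0\}$. Then $\Omega_A\cap\Omega_{A^c}$ is null. By \eqref{eq:onecut}, almost everywhere on $\Omega_A$ we have $w_s=2^{-1/p}\Phi(\zeta_{s,A})$ for all $s$, and almost everywhere off $\Omega_A$ we have $w_s=2^{-1/p}\Phi(\zeta_{s,A^c})$ for all $s$.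

\emph{All cuts together.} Only finitely many functions are involved. Fix one representative for each and discard a null set. For each remaining $x\in X$ the function $k_x\colon S\to\mathbb C$, $k_x(s)=w_s(x)$, is odd, and for every selection $A$ it depends only on the coordinates in $A$ or only on those in $A^c$.

If a function $k$ on $S$ depends only on the coordinates in $B$ and also only on those in $B'$, then it depends only on those in $B\cap B'$. Indeed, if $s,t$ agree on $B\cap B'$, the sequence equal to $s$ on $B$ and to $t$ off $B$ agrees with $s$ on $B$ and with $t$ on $B'$, so $k(s)=k(t)$. Hence $k_x$ depends only on the coordinates in a set $B_x\subseteq P$ that is contained in $A$ or in $A^c$ for every selection $A$. Any two distinct points of $P$ are separated by some pair $A,A^c$: the points $(i,0),(i,1)$ by every pair, and the points $(i,j),(l,k)$ with $i\neq l$ by any selection that contains $(i,j)$ and $(l,1-k)$. So $B_x$ has at most one point. If $B_x=\emptyset$, then $k_x$ is constant and odd, so $k_x=0$. If $B_x=\{a\}$,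 oddness gives $k_x(s)=s_ak_x(\mathbf 1)=s_au(x)$. In both cases $k_x(s)=\pm u(x)$ for all $s$.

Put $W_i=\{x:u(x)\ne0,\ \Phi(C_i\xi)(x)=-u(x)\}$. Off $W_i$ we have $\Phi(C_i\xi)=u$ almost everywhere, which is the first claim. Thus $1_{W_i}u=\frac12(\Phi(\xi)-\Phi(C_i\xi))$, and by Lemma~\ref{lem:norming}(d) and \eqref{eq:model},
\[
\|1_{W_i}u\|^p=\langle1_{W_i}u,u^*\rangle=\tfrac12\big(1-\langle C_i\xi,\xi^*\rangle\big)=\tfrac12\big(1-(\tfrac13+\tfrac13-\tfrac13)\big)=\tfrac13 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:gap}]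
Let $a_i=3^{1/p}1_{W_i}u$, a unit vector. By Lemma~\ref{lem:norming}(d), $a_i^*=3^{(p-1)/p}1_{W_i}u^*$ and $\Phi(C_i\xi)^*=(1-2\cdot1_{W_i})u^*$. Therefore
\begin{equation}\label{eq:pieces}
a_i=\frac{3^{1/p}}2\big(\Phi(\xi)-\Phi(C_i\xi)\big),\qquad a_i^*=\frac{3^{1/p'}}2\big(\Phi(\xi)^*-\Phi(C_i\xi)^*\big).
\end{equation}
The second formula is what the cutting lemma buys: the norming functional of the piece is a linear combination of norming functionals of model vectors, so \eqref{eq:model} computes its pairings.

The piece $a_i$ models $1_{I_i}\otimes\xi_i$, and pieces over different intervals pair to zero. We use $R_i$ to move all of them over $I_1$. For $\gamma\in\Gamma$ and $i\in\{1,2,3\}$ let $b_{\gamma,i}=U_{\gamma R_i}a_i$. Apply $U_{\gamma R_i}$ to \eqref{eq:pieces}, using equivariance and Lemma~\ref{lem:norming}(c):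
\begin{align}
b_{\gamma,i}&=\frac{3^{1/p}}2\big(\Phi(\gamma R_i\xi)-\Phi(\gamma R_iC_i\xi)\big),\label{eq:b}\\
b_{\gamma,i}^*&=\frac{3^{1/p'}}2\big(\Phi(\gamma R_i\xi)^*-\Phi(\gamma R_iC_i\xi)^*\big).\label{eq:bstar}
\end{align}
We compute the corresponding combinations in $\widetilde E$. First, $\frac12(\xi-C_i\xi)=1_{I_i}\otimes\xi_i$, so $\frac12(\gamma R_i\xi-\gamma R_iC_i\xi)=1_{I_1}\otimes\gamma\xi_i$. Second, $\frac12(\xi^*-(C_j\xi)^*)=\frac12(\xi^*-\xi^*\circ C_j^{-1})=1_{I_j}\otimes\xi_j^*$. Composing with $(\delta R_j)^{-1}$ for $\delta\in\Gamma$, we find that $\frac12((\delta R_j\xi)^*-(\delta R_jC_j\xi)^*)$ is the functional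
\[
g\mapsto\int_{I_j}\langle(R_j^{-1}\delta^{-1}g)(y),\xi_j^*\rangle\,dy=\int_{I_1}\langle\delta^{-1}g(y),\xi_j^*\rangle\,dy,
\]
which is $1_{I_1}\otimes(\delta\xi_j)^*$. Expand $\langle b_{\gamma,i},b_{\delta,j}^*\rangle$ into four terms by \eqref{eq:b} and \eqref{eq:bstar}, apply \eqref{eq:model} to each term, and collect again. Since $3^{1/p}3^{1/p'}=3$ and $I_1$ has length $\frac13$,
\begin{equation}\label{eq:bpair}
\langle b_{\gamma,i},b_{\delta,j}^*\rangle=3\,\langle1_{I_1}\otimes\gamma\xi_i,\,1_{I_1}\otimes(\delta\xi_j)^*\rangle=\langle\gamma\xi_i,(\delta\xi_j)^*\rangle .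
\end{equation}
If $\gamma\xi_i=\delta\xi_j$, this equals $1$, so $b_{\gamma,i}=b_{\delta,j}$ by Lemma~\ref{lem:norming}(b). Hence $\Psi(\gamma\xi_i)=b_{\gamma,i}$ is a well-defined map on $O$, and it is a model by \eqref{eq:bpair}. By \eqref{eq:b}, $U_\delta b_{\gamma,i}=b_{\delta\gamma,i}$ for $\delta\in\Gamma$, so $\Psi$ is $\Gamma$-equivariant. This contradicts Proposition~\ref{prop:nomodel}.
\end{proof}

\section{Larger groups and the dual range}\label{sec:main}

Two lemmas carry Proposition~\ref{prop:gap} from $F$ to $G$ and from $p\ge4$ to $p\le\frac43$. We write $\|f\|_{\mathcal E,G}$ when the group has to be named. The first lemma induces representations from a subgroup; discreteness of $G$ lets us sum over cosets.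

\begin{lemma}\label{lem:subgroup}
Let $H$ be a subgroup of a discrete group $G$, let $f\in\ell^1(H)\subseteq\ell^1(G)$, and let $\mathcal E$ be one of $\mathcal L^p,\mathcal{SL}^p,\mathcal{QL}^p,\mathcal{QSL}^p$. Then $\|f\|_{\mathcal E,G}=\|f\|_{\mathcal E,H}$.
\end{lemma}

\begin{proof}
Restricting representations of $G$ to $H$ gives $\le$. For $\ge$, let $\rho_0$ be a representation of $H$ on $Z\in\mathcal E$. Let $Z_1$ be the space of functions $\phi\colon G\to Z$ with $\phi(gh)=\rho_0(h^{-1})\phi(g)$ for $g\in G$, $h\in H$, and $\|\phi\|^p=\sum_{gH\in G/H}\|\phi(g)\|^p<\infty$; the terms do not depend on the coset representatives. The formula $(\rho_1(g_0)\phi)(g)=\phi(g_0^{-1}g)$ defines a representation of $G$ on $Z_1$, and evaluation at coset representatives identifies $Z_1$ with $\ell^p(J;Z)$, $J=G/H$.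

We have $\ell^p(J;Z)\in\mathcal E$. Indeed, $\ell^p(J;L^p(X))$ is the $L^p$-space of the disjoint union of $J$ copies of $X$; if $M\subseteq L^p(X)$ is a closed subspace, then so is $\ell^p(J;M)\subseteq\ell^p(J;L^p(X))$; and $\ell^p(J;M/N)=\ell^p(J;M)/\ell^p(J;N)$ isometrically, because the coordinates of an element of the left side can be lifted with norms larger by a factor at most $1+\epsilon$.

The functions supported on $H$ form an $H$-invariant subspace, $\phi\mapsto\phi(e)$ maps it isometrically onto $Z$, and $(\rho_1(h)\phi)(e)=\phi(h^{-1})=\rho_0(h)\phi(e)$. So $\|\pi_{\rho_1}(f)\|\ge\|\pi_{\rho_0}(f)\|$.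
\end{proof}

\begin{lemma}\label{lem:dual}
Let $1<p<\infty$, let $G$ be discrete, $f\in\ell^1(G)$ and $\check f(g)=f(g^{-1})$. Then
\[
\|f\|_{\mathcal L^p}=\|\check f\|_{\mathcal L^{p'}},\qquad\|f\|_{\mathcal{QL}^p}=\|\check f\|_{\mathcal{SL}^{p'}},\qquad\|f\|_{\mathcal{QSL}^p}=\|\check f\|_{\mathcal{QSL}^{p'}} .
\]
\end{lemma}

\begin{proof}
If $\rho_0$ is a representation on $Z$, then $\rho_0^*(g)=\rho_0(g^{-1})^*$ is a representation on $Z^*$, and $\pi_{\rho_0}(f)^*=\sum_gf(g)\rho_0^*(g^{-1})=\pi_{\rho_0^*}(\check f)$. So $\|\pi_{\rho_0}(f)\|=\|\pi_{\rho_0^*}(\check f)\|$. For $N,M\subseteq L^p(X)$ we have $(L^p(X)/N)^*=N^\perp$ and $M^*=L^{p'}(X)/M^\perp$. Together with Lemma~\ref{lem:norming}, this shows that the dual of a space in $\mathcal L^p$, $\mathcal{QL}^p$, $\mathcal{SL}^p$, $\mathcal{QSL}^p$ lies in $\mathcal L^{p'}$, $\mathcal{SL}^{p'}$, $\mathcal{QL}^{p'}$, $\mathcal{QSL}^{p'}$, respectively. This gives $\le$ in each formula, and exchanging the roles of $(p,f)$ and $(p',\check f)$ gives $\ge$.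
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A non-abelian free group contains two elements $a,b$ that freely generate a copy of $F_2$, and the elements $a^kba^{-k}$, $k\ge0$, freely generate a free group of countably infinite rank. So $G$ contains $F$. Let $p\ge4$. Since $\widetilde E\in\mathcal{QSL}^p$, Proposition~\ref{prop:gap} gives $f\in\ell^1(F)$ with $\|f\|_{\mathcal{QSL}^p,F}\ge\|\pi_\rho(f)\|>\|f\|_{\mathcal L^p,F}$, and by Lemma~\ref{lem:subgroup} both norms are unchanged when $F$ is replaced by $G$. If $1<p\le\frac43$, then $p'\ge4$; take $f$ for the exponent $p'$ and apply Lemma~\ref{lem:dual} to $\check f$.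
\end{proof}

\section{Tensor powers and inequivalence of the norms}\label{sec:tensor}

To make the ratio of the two norms unbounded we multiply the gap in Proposition~\ref{prop:gap} by itself. Convolution powers of $f$ in $\ell^1(F)$ do not serve, since $\|\pi_\rho(f)^n\|$ has no lower bound in terms of $\|\pi_\rho(f)\|$. Instead we convolve copies of $f$ that live on commuting copies of $F$ and let them act on a tensor power of $\widetilde E$. This needs a $\mathcal{QSL}^p$-norm on the tensor power that is multiplicative on elementary tensors and invariant under the action in each factor.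

Let again $p\ge4$, with $r,m,T,E,\widetilde E,F,\rho$ as before. For $j,v\in V$ put $Z(j,v)=\alpha$ if $v=j$, $Z(j,v)=\beta$ if $v=j^+$, and $Z(j,v)=0$ otherwise, and let $K(v,w)=\sum_jZ(j,v)Z(j,w)$. Then $K(v,v)=\alpha^2+(m-1)\beta^2=1$. For $v\neq w$ a term is nonzero only if $\{v,w\}=\{j,j^+\}$, so $K(v,w)=\alpha\beta$ if $d(v,w)=1$ and $K(v,w)=0$ if $d(v,w)\ge2$. In particular $K$ is $\operatorname{Aut}(T)$-invariant. For $n\ge1$ and $x\in\ell^p(V^n)$ put
\begin{equation}\label{eq:En}
\|x\|_{E_n}^p=\sum_{j\in V^n}\Big(\sum_{v\in V^n}|x_v|^r\prod_{k=1}^nZ(j_k,v_k)\Big)^2=\sum_{v,w\in V^n}|x_v|^r|x_w|^r\prod_{k=1}^nK(v_k,w_k).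
\end{equation}
For $n=1$ this is \eqref{eq:norm-end} and \eqref{eq:norm-sym}. The first expression is the $p$-th power of the norm of $\big((x_v\prod_kZ(j_k,v_k)^{1/r})_v\big)_j$ in $\ell^p(V^n;\ell^r(V^n))$. In the second, the diagonal terms give $\|x\|_{E_n}^p\ge\|x\|_p^p$, while $|x_v|^r|x_w|^r\le\frac12(|x_v|^p+|x_w|^p)$ and $\sum_w\prod_kK(v_k,w_k)=(1+m\alpha\beta)^n$ give $\|x\|_{E_n}^p\le(1+m\alpha\beta)^n\|x\|_p^p$. So $E_n=(\ell^p(V^n),\|\cdot\|_{E_n})$ is a Banach space, and $\widetilde E_n=L^p(Y^n;E_n)$ is isometric to a closed subspace of $L^p(Y^n\times V^n;\ell^r(V^n))$. By Lemma~\ref{lem:stable},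
\begin{equation}\label{eq:Enclass}
\widetilde E_n\in\mathcal{QSL}^p,\qquad\text{and}\qquad\widetilde E_n\in\mathcal{SL}^4\ \text{ if }p=4 .
\end{equation}
As the norm of $E_n$ is equivalent to $\|\cdot\|_p$, the elements of $\widetilde E_n$ are the scalar functions $g\in L^p(Y^n\times V^n)$, with
\begin{equation}\label{eq:tildeEn}
\|g\|^p=\int_{Y^n}\sum_{v,w\in V^n}|g(y,v)|^r|g(y,w)|^r\prod_{k=1}^nK(v_k,w_k)\,dy .
\end{equation}
For $g_1,\dots,g_n\in\widetilde E=\widetilde E_1$ let $(g_1\otimes\dots\otimes g_n)(y,v)=\prod_kg_k(y_k,v_k)$. The sum and the integral in \eqref{eq:tildeEn} factor, so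
\begin{equation}\label{eq:mult}
\|g_1\otimes\dots\otimes g_n\|=\|g_1\|\cdots\|g_n\| .
\end{equation}

Let $H=\bigoplus_{k\in\mathbb N}H_k$ with $H_k=F$, and write $\gamma^{(k)}\in H_k$ for the copy of $\gamma\in F$.

\begin{lemma}\label{lem:tensorrep}
There is a representation $\rho_n$ of $H$ on $\widetilde E_n$ such that, for $k\le n$ and $\gamma\in F$, the operator $\rho_n(\gamma^{(k)})$ maps $g_1\otimes\dots\otimes g_n$ to the elementary tensor with $g_k$ replaced by $\rho(\gamma)g_k$.
\end{lemma}

\begin{proof}
Each isometry $h$ in the list (G1)--(G4) has the form $(hg)(y,v)=\omega(y,v)\,g(\psi(y,v))$ on functions on $Y\times V$, of one of two types. For (G1) and (G2), $\psi(y,v)=(y,\gamma^{-1}v)$ with $\gamma\in\operatorname{Aut}(T)$, possibly trivial, and $\omega=\pm1$. For (G3) and (G4), $\psi(y,v)=(\tau^{-1}(y),v)$ and $\omega(y,v)=\tau'(\tau^{-1}(y))^{-1/p}$. Let $h^{(k)}$ act on functions on $Y^n\times V^n$ by the same formula in the variables $(y_k,v_k)$, with the other variables fixed. It preserves \eqref{eq:tildeEn}. For the first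 type, the sign disappears under the moduli, and the substitution $(v_k,w_k)\mapsto(\gamma v_k,\gamma w_k)$ preserves $K(v_k,w_k)$. For the second type, the weight contributes the factor $\omega^{2r}=\omega^p=\tau'(\tau^{-1}(y_k))^{-1}$, which is the Jacobian of the substitution $y_k\mapsto\tau^{-1}(y_k)$. The inverse of $h$ has the same form, so $h^{(k)}$ is surjective.

Since $F$ is free on a basis indexed by the list, $h\mapsto h^{(k)}$ defines a representation of $H_k$ on $\widetilde E_n$ for each $k\le n$. Operators $h^{(k)}$ and $h_1^{(l)}$ with $k\ne l$ act in different variables and commute. Letting $H_k$ act trivially for $k>n$, we obtain $\rho_n$. The formula on elementary tensors holds for the basis elements and their inverses, hence for all words.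
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Let first $p\ge4$. Take $f$ as in Proposition~\ref{prop:gap}, put $\lambda_0=\|f\|_{\mathcal L^p,F}$, and choose a unit vector $\xi_0\in\widetilde E$ with $\lambda=\|\pi_\rho(f)\xi_0\|>\lambda_0$. Let $f^{(k)}\in\ell^1(H_k)$ be the copy of $f$ and $f_n=f^{(1)}*\dots*f^{(n)}\in\ell^1(H)$.

If $\sigma$ is a representation of $H$ on an $L^p$-space, then $\pi_\sigma(f_n)=\pi_\sigma(f^{(1)})\cdots\pi_\sigma(f^{(n)})$, and each factor has norm at most $\lambda_0$, as one sees by restricting $\sigma$ to $H_k$. So $\|f_n\|_{\mathcal L^p,H}\le\lambda_0^n$.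

By \eqref{eq:mult}, an elementary tensor depends linearly and continuously on each factor. So Lemma~\ref{lem:tensorrep} shows that $\pi_{\rho_n}(f^{(k)})=\sum_\gamma f(\gamma)\rho_n(\gamma^{(k)})$ replaces the $k$-th factor $g_k$ by $\pi_\rho(f)g_k$. Hence $\pi_{\rho_n}(f_n)$ maps the unit vector $\xi_0\otimes\dots\otimes\xi_0$ to $\pi_\rho(f)\xi_0\otimes\dots\otimes\pi_\rho(f)\xi_0$, which has norm $\lambda^n$. Thus
\begin{equation}\label{eq:growth}
\|\pi_{\rho_n}(f_n)\|\ge\lambda^n,\qquad\|f_n\|_{\mathcal L^p,H}\le\lambda_0^n,\qquad\lambda>\lambda_0 .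
\end{equation}

(a) Since $F_2$ contains $F$, a group $G$ containing $\bigoplus_{\mathbb N}F_2$ contains $H$. For $p\ge4$, \eqref{eq:Enclass}, \eqref{eq:growth} and Lemma~\ref{lem:subgroup} give $\|f_n\|_{\mathcal{QSL}^p,G}\ge\lambda^n$ and $\|f_n\|_{\mathcal L^p,G}\le\lambda_0^n$. An inequality $\|\cdot\|_{\mathcal{QSL}^p}\le c\,\|\cdot\|_{\mathcal L^p}$ on $\ell^1(G)$ would give $1\le c(\lambda_0/\lambda)^n$ for all $n$, which is false. For $1<p\le\frac43$ take the $f_n$ for the exponent $p'\geq4$ and apply Lemma~\ref{lem:dual} to $\check f_n$.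

(b) Let $p=4$. By \eqref{eq:Enclass} the spaces $\widetilde E=\widetilde E_1$ and $\widetilde E_n$ lie in $\mathcal{SL}^4$. If $G$ contains $F_2$, it contains $F$, and Proposition~\ref{prop:gap} and Lemma~\ref{lem:subgroup} give $\|f\|_{\mathcal{SL}^4,G}\ge\|\pi_\rho(f)\|>\|f\|_{\mathcal L^4,G}$. If $G$ contains $\bigoplus_{\mathbb N}F_2$, then \eqref{eq:growth} and Lemma~\ref{lem:subgroup} give $\|f_n\|_{\mathcal{SL}^4,G}\ge\lambda^n$ and $\|f_n\|_{\mathcal L^4,G}\le\lambda_0^n$, so these two norms are not equivalent. The claims for $F^{4/3}_{\mathrm Q}(G)$ follow because, by Lemma~\ref{lem:dual}, the involution $f\mapsto\check f$ of $\ell^1(G)$ carries $\|\cdot\|_{\mathcal{SL}^4}$ to $\|\cdot\|_{\mathcal{QL}^{4/3}}$ and $\|\cdot\|_{\mathcal L^4}$ to $\|\cdot\|_{\mathcal L^{4/3}}$.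
\end{proof}

\begin{thebibliography}{9}
\bibitem{GT} Eusebio Gardella and Hannes Thiel, \emph{Group algebras acting on $L^p$-spaces}, arXiv:1408.6136 (2014).
\end{thebibliography}
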